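# Guarded stars, short cycles, and the chromatic number of shallow subdivisions

All graphs are finite and simple, classes of graphs are closed under isomorphism, and "contains" means "contains as a subgraph". Paths have no repeated vertices, the length of a path is its number of edges, and forests have girth $\infty$.

## 1. A star and its guards

Take a bipartite graph $G_0$ with parts $A$ and $B$, a vertex $a\in A$, and some of its neighbors. These form a star with center $a$. Short cycles of $G_0$ may run through $a$ and two leaves of the star. We ask that all of them be blocked by a few vertices.

**Definition (guarded star).** Let $g\ge 3$. A *$g$-guarded star at $a$* with $m$ leaves and at most $s$ guards is a pair $(W,S)$ with $W\subseteq N(a)\setminus S$, $|W|=m$, $S\subseteq V(G_0)$, $|S|\le s$, such that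
$$G_0-S \text{ has no path of length}\le g-2\text{ between two distinct vertices of } W. \tag{1}$$

The center $a$ is allowed to be in $S$. For $g\ge4$ and $m\ge 2$ it must be, because two leaves are joined through $a$ by a path of length $2$.

**Example 1.** If $G_0$ has girth greater than $g$, then $W=N(a)$ and $S=\{a\}$ is a $g$-guarded star: a path of length at most $g-2$ between two leaves in $G_0-a$ would close up through $a$ to a cycle of length at most $g$.

**Example 2.** In $K_{N,N}$ with $g\ge 4$, every vertex of $A$ is a common neighbor of every two leaves. A guarded star with at least two leaves needs $S\supseteq A$, that is, $N$ guards.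

The point of the definition is that guarded stars, one at each vertex of the larger part, can be turned into large girth by deleting vertices at random. The number of leaves must only be large compared with $2^s$.

**Lemma 1.** Let $g\ge3$, $s\ge0$, $k\ge1$ and $m\ge k(1+2^{s+2})$ be integers. Let $G_0$ be bipartite with nonempty parts $A,B$, $|A|\ge|B|$, and suppose that at every $a\in A$ there is a $g$-guarded star $(W(a),S(a))$ with $m$ leaves and at most $s$ guards. Then $G_0$ contains a bipartite graph of girth $>g$ and average degree $\ge k$.

*Proof.* **Step 1: random deletion.** We want a vertex set $R$ in which many centers survive, have lost all their guards, and have kept half of their leaves. Put $S'(a)=S(a)\setminus\{a\}$. The sets $\{a\}$, $S'(a)$, $W(a)$ are pairwise disjoint, since $a\notin N(a)\supseteq W(a)$ and $W(a)\cap S(a)=\emptyset$. Keep each vertex of $G_0$ independently with probability $\frac12$, let $R$ be the set of kept vertices, and let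
$$A^*=\{a\in A\cap R:\ S'(a)\cap R=\emptyset,\ |W(a)\cap R|\ge m/2\}.$$
The three requirements on $a$ concern disjoint sets of vertices, so they are independent. The first has probability $\frac12$, the second at least $2^{-s}$, and the third at least $\frac12$ by symmetry between kept and deleted vertices. Hence $\Pr(a\in A^*)\ge2^{-s-2}$, and by linearity of expectation we can fix $R$ with
$$|A^*|\ge 2^{-s-2}|A|\ge2^{-s-2}|B|.$$
In particular $A^*\ne\emptyset$. Let $G^*$ be the bipartite graph with parts $A^*$ and $B\cap R$ and with edges $ab$ for $a\in A^*$, $b\in W(a)\cap R$.

**Step 2: the average degree.** Each $a\in A^*$ has at least $m/2$ neighbors in $G^*$, so the average degree of $G^*$ is at least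
$$\frac{2\cdot\frac m2|A^*|}{|A^*|+|B|}\ \ge\ \frac{m}{1+2^{s+2}}\ \ge\ k .$$

**Step 3: the girth.** Suppose that $G^*$ has a cycle $Z$ of length at most $g$. Pick $a\in Z\cap A^*$. Its two neighbors $b\neq b'$ on $Z$ lie in $W(a)$, and $Z-a$ is a path from $b$ to $b'$ of length at most $g-2$ in $G_0$. It avoids $a$. It avoids $S'(a)$, because all its vertices lie in $R$ and $S'(a)\cap R=\emptyset$. So it is a path in $G_0-S(a)$, against (1). $\blacksquare$

Only the guards of *one* vertex of the cycle were used. This is why deleting vertices with constant probability suffices: no count of short cycles enters.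

## 2. Nowhere dense classes without bounded expansion

Here is what the lemma is for. For an integer $p\ge0$, the *$p$-subdivision* $G^{(p)}$ of $G$ replaces each edge by a path of length $p+1$, so each edge receives exactly $p$ new internal vertices. For example $K_3^{(1)}$ is the $6$-cycle. Subdividing twice multiplies path lengths:
$$(G^{(a)})^{(b)}=G^{((a+1)(b+1)-1)},\qquad\text{in particular}\qquad (G^{(1)})^{(p)}=G^{(2p+1)}. \tag{2}$$

A class $\mathcal C$ is *monotone* if it is closed under taking subgraphs. It is *somewhere dense* if for some $p$ every $p$-subdivision of a complete graph is a subgraph of some graph in $\mathcal C$, and *nowhere dense* otherwise. It has *bounded expansion* if there is no integer $p$ such that $p$-subdivisions of graphs with arbitrarily large average degree appear as subgraphs of graphs in $\mathcal C$. We say that $\mathcal C$ *includes $p$-subdivisions of graphs with arbitrarily large chromatic number and girth* if for all $n,g$ there is a graph $G$ with $\chi(G)\ge n$, girth at least $g$, and $G^{(p)}\in\mathcal C$. The same phrase with "average degree" is read in the same way.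

**Example 3.** Graphs of maximum degree at most $d$ have bounded expansion: a vertex of $G$ has the same degree in $G^{(p)}$, so if $G^{(p)}$ is a subgraph of such a graph, then $G$ has maximum degree at most $d$.

**Example 4.** The class of all subgraphs of the graphs $K_n^{(1)}$ is somewhere dense, with $p=1$. It contains $G^{(1)}$ for every graph $G$.

**Example 5.** This is the example to keep in mind. For $n\ge3$ let $G_n$ be an $n$-regular bipartite graph of girth at least $n$. To get one, take an $n$-regular graph $X$ of girth at least $n$, which exists by Erdős–Sachs (1963), and its bipartite double cover: vertices $(v,\varepsilon)$ with $v\in V(X)$, $\varepsilon\in\{0,1\}$, and edges $(u,0)(v,1)$, $(u,1)(v,0)$ for $uv\in E(X)$. The cover is bipartite and $n$-regular. Its girth is at least $n$: project a cycle of length $L$ of the cover to a closed walk $v_0v_1\dots v_L=v_0$ in $X$. If $v_{i-1}=v_{i+1}$ (indices cyclic), the vertices of the cycle above them also have equal second coordinate, so the cycle repeats a vertex, which is impossible as $L\ge4$. So in the subgraph of $X$ formed by the edges of the walk every vertex has degree at least $2$. This subgraph contains a cycle, of length at most $L$. Hence $L\ge n$.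

Fix $p_0\ge0$ and let $\mathcal C_{p_0}$ be the class of all subgraphs of the graphs $G_n^{(p_0)}$, $n\ge3$. It is monotone. It does not have bounded expansion, as $G_n$ has average degree $n$. It is nowhere dense: for $m\ge3$ the graph $K_m^{(q)}$ contains a cycle of length $3(q+1)$, so $K_m^{(q)}\subseteq G_n^{(p_0)}$ forces $n\le3(q+1)$. For fixed $q$ this leaves finitely many $n$, hence bounded $m$.

Nesetril and Ossona De Mendez, in "On First-Order Definable Colorings" (arXiv:1403.1995, 2014), pose the following.

**Conjecture.** Let $\mathcal C$ be a monotone nowhere dense class that does not have bounded expansion. Then there exists an integer $p$ such that $\mathcal C$ includes $p$-subdivisions of graphs with arbitrarily large chromatic number and girth.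

So we are given subdivisions of graphs of large average degree, and we want subdivisions of graphs that have large chromatic number and no short cycles at the same time. The class $\mathcal C_0$ shows that $p$ may have to change: its members are bipartite, so $p=0$ gives only $\chi\le2$, although the average degree is unbounded. The conjecture is true, and these are the results.

**Theorem 2 (dichotomy).** For all integers $g\ge3$, $t\ge2$, $k\ge1$ there is $D$ such that every graph of average degree at least $D$ contains either $K_t^{(q)}$ for some $1\le q\le2g-5$, or a bipartite graph of girth $>g$ and average degree $\ge k$.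

**Theorem 3.** Let $\mathcal C$ be a monotone nowhere dense class without bounded expansion. Let $p_0$ be such that $\mathcal C$ contains $p_0$-subdivisions of graphs of arbitrarily large average degree. Then:

* (a) for all $k,g$ there is a graph $G$ with average degree $\ge k$, girth $\ge g$ and $G^{(p_0)}\in\mathcal C$;
* (b) for all $n,g$ there is a graph $H$ with $\chi(H)\ge n$, girth $\ge g$ and $H^{(2p_0+1)}\in\mathcal C$; in particular the conjecture holds;
* (c) the value $2p_0+1$ is best possible: for every $p_0\ge0$ there is such a class $\mathcal C$ for which no $p<2p_0+1$ satisfies the conclusion of the conjecture.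

**Theorem 4 (classification).** For a monotone class $\mathcal C$ (nowhere dense or not) the following are equivalent:

* (i) $\mathcal C$ does not have bounded expansion;
* (ii) for some $p$, $\mathcal C$ includes $p$-subdivisions of graphs with arbitrarily large average degree and girth;
* (iii) for some $p$, $\mathcal C$ includes $p$-subdivisions of graphs with arbitrarily large chromatic number and girth.

The main work is Theorem 2, and by Lemma 1 it comes down to finding guarded stars. The case $g=3$ of Theorem 2 is trivial: a bipartite subgraph has girth $>3$, and one with half the edges exists, so $D=2k$ works.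

We use three standard facts. A graph has a bipartite subgraph containing at least half of its edges. A graph of average degree $d>0$ has a nonempty subgraph of minimum degree at least $d/2$: repeatedly delete a vertex of degree less than $d/2$; the ratio of edges to vertices never drops below $d/2$, so the process cannot end in the empty graph. A graph with $\chi\ge n$ contains an $n$-critical subgraph, that is, a minimal subgraph with $\chi\ge n$. It has $\chi=n$ because deleting a vertex lowers $\chi$ by at most one, and it has minimum degree at least $n-1$, because otherwise an $(n-1)$-coloring of the rest would extend to a vertex of smaller degree.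

## 3. Uniform edge deletion, and two vertices that spoil it

The first thing to try for Theorem 2 is to keep each edge with probability $\rho$ and then remove one edge from each surviving short cycle. This works if the maximum degree is comparable to the average degree $d$. Say that the maximum degree is at most $cd$. A cycle of length $L\geq 3$ is determined by a starting edge, with a direction, and a walk of $L-2$ further steps, so if $e$ is the number of edges there are at most $2e(cd)^{L-2}$ of them. The expected number of survivors is at most $2e\,(cd)^{L-2}\rho^{L}$. Taking $\rho=\varepsilon d^{-(g-2)/(g-1)}$ with a small constant $\varepsilon=\varepsilon(c,g)$ makes the total over $3\le L\le g$ at most $\frac12\rho e$: the ratio to $\rho e$ is $2c^{L-2}\varepsilon^{L-1}d^{(L-2)-(L-1)(g-2)/(g-1)}$, and the exponent of $d$ is $\frac{L-1}{g-1}-1\le0$. In expectation at least $\frac12\rho e$ edges remain, so some choice has average degree at least $\frac12\rho d=\frac\varepsilon2 d^{1/(g-1)}$, which tends to infinity with $d$.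

Without the degree condition it fails, even when subdivided cliques are excluded. Take $G_n$ from Example 5, or a disjoint union of many copies of it, with parts $A,B$ of equal size, and add two vertices $z,z'$ adjacent to all of $B$. Call the result $\Gamma$.

* *It contains no $K_5^{(q)}$ with $n>3(q+1)$.* From a copy of $K_5^{(q)}$, removing two vertices leaves a copy of $K_3^{(q)}$: for each removed vertex discard it if it is a branch vertex, and otherwise discard one end of the edge it subdivides. A triangle $K_3^{(q)}$ is a cycle of length $3(q+1)<n$, which $G_n$ does not contain.
* *Edge deletion fails.* There are $\binom{|B|}2$ four-cycles $zbz'b'$, and $(n+2)|B|$ edges. The expected number of surviving four-cycles is at most the expected number of surviving edges only if $\rho^3\le 2(n+2)/(|B|-1)$. The expected average degree after the deletion is then at most $\rho(n+2)$, which tends to $0$ as $|B|\to\infty$ with $n$ fixed.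

The exact trouble is that the number of short cycles is not bounded in terms of the average degree, because a few vertices carry almost all of them. But then one should delete those vertices. If $n>g$, each $a\in A$ has in $\Gamma$ the $g$-guarded star $W=N(a)$, $S=\{a,z,z'\}$, since $\Gamma-S$ is part of $G_n-a$ and Example 1 applies. The guards may depend on $a$, so we cannot simply delete all of them; Lemma 1 handles this. It remains to show that *every* vertex of large degree has a guarded star with many leaves, where the bound $s$ on the number of guards does not depend on the number $m$ of leaves. Lemma 1 needs $m\ge k(1+2^{s+2})$, so this independence is essential.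

## 4. Common neighbors of leaves, by hand

Let us look for a $4$-guarded star. Let $G_0$ be bipartite, without $K_t^{(1)}$, and let $W\subseteq N(a)$ be large. Two leaves are on the same side, so we must destroy paths of length $2$, that is, common neighbors. Put $n=t+\binom t2$. Then $K_{n,n}$ contains $K_t^{(1)}$ (take $t$ vertices on one side as branch vertices and $\binom t2$ on the other as subdivision vertices), so $G_0$ contains no $K_{n,n}$.

By Ramsey's theorem either $m$ of the leaves pairwise have no common neighbor, and we are done, or a large set $w_1,w_2,\dots$ of leaves has a common neighbor $c_{ij}$ for each pair $i<j$. How does $c_{ij}$ depend on $i$ and $j$? After a further use of Ramsey's theorem there are only four shapes; Claims 1 and 2 of the next section imply this, and for the moment we take it as a guide.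

* *All $c_{ij}$ are different.* Then the $w_i$ and $c_{ij}$ form a $1$-subdivided clique: excluded.
* *$c_{ij}=c_i$ depends only on the smaller index, with different $c_i$.* Then $c_1,\dots,c_n$ are adjacent to all of $w_{n+1},\dots,w_{2n}$: a $K_{n,n}$, excluded.
* *$c_{ij}=c_j$ depends only on the larger index, with different $c_j$.* Then $c_{n+1},\dots,c_{2n}$ are adjacent to all of $w_1,\dots,w_n$: excluded.
* *$c_{ij}=c$ is constant.* Then $c$ is a guard. Put it into $S$, and start again with the leaves $w_1,w_2,\dots$ in $G_0-c$.

How often can the last case repeat? After $n$ rounds with at least $n$ leaves left, the $n$ guards found are adjacent to all remaining leaves, giving $K_{n,n}$. So at most $n-1$ guards appear, whatever $m$ is.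

A pattern such as $c_{ij}=c_{jk}$ for all $i<j<k$ is not a fifth shape: $c_{23}=c_{12}=c_{24}$ shows independence of the larger index, and $c_{13}=c_{34}=c_{23}$ independence of the smaller one, so $c$ is constant. The general proof follows the same plan, with a whole path in place of the single vertex $c_{ij}$ and with "position on the path" as an extra coordinate.

## 5. Homogeneous arrays of paths

The following is a form of a theorem of Nešetřil and Ossona de Mendez on quasi-wideness. We prove the version needed.

**Lemma 5.** For all $r\ge1$, $t\ge2$ there is $s=s(r,t)$, and for every $m\ge2$ there is $N=N(r,t,m)$, such that the following holds. Let $G$ contain no $K_t^{(q)}$ with $1\le q\le2r-1$, and let $W\subseteq V(G)$ with $|W|\ge N$. Then there are $S\subseteq V(G)$ with $|S|\le s$ and $W'\subseteq W\setminus S$ with $|W'|\ge m$ such that $G-S$ contains no path of length $\le r$ between two distinct vertices of $W'$.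

The proof fills this section and the next two.

**Step 1: constants.** The purpose is to fix $s$ before $m$ enters. Let $n=t+\binom t2$. Let $s$ be such that every coloring of $E(K_s)$ with $\max(1,2r-3)$ colors has a monochromatic $K_t$. Let
$$L=s^2+(s^2r+1)\binom s2,\qquad M_s=L .$$
For $h=s-1,s-2,\dots,0$, put $K_h=\max(6,2n,2M_{h+1})$ and define $M_h$ as follows. Let $c$ be the number of partitions of a set with $6(r+1)$ elements. By Ramsey's theorem for $4$-sets there is $R_h$ such that every coloring of the $4$-subsets of an $R_h$-element set with at most $c$ colors has a homogeneous subset of $K_h+2$ elements. By Ramsey's theorem for pairs there is $M_h$ such that every coloring of the pairs of an $M_h$-element set with $r+1$ colors has a homogeneous subset of size at least $\max(m,R_h)$. Put $N=M_0$. Only the $M_h$ and $K_h$ with $h<s$ depend on $m$; $s$ and $L$ do not.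

**Step 2: the process.** We collect guards one at a time and remember how the remaining leaves reach them. At stage $h\le s$ we have

* distinct vertices $z_1,\dots,z_h$, with $S_h=\{z_1,\dots,z_h\}$;
* a set $W_h\subseteq W$ with $|W_h|\ge M_h$ and $W_h\cap S_h=\emptyset$;
* for $1\le i\le h$ and $w\in W_h$ a path $Q_{i,w}$ from $w$ to $z_i$ of length at most $r-1$, such that for fixed $i$ the paths $Q_{i,w}$ $(w\in W_h)$ pairwise share only $z_i$.

For $h=0$ take $S_0=\emptyset$ and $W_0=W$. Suppose stage $h<s$ is reached. Color each pair of vertices of $W_h$ by its distance in $G-S_h$ if that is at most $r$, and by $\infty$ otherwise. By the choice of $M_h$, one of two things happens. Either there are $m$ vertices with all pairs colored $\infty$; then we **stop**, with $S=S_h$ and these vertices as $W'$, and $W'$ has the property required in the lemma. Or there are $R_h$ vertices, enumerated $w_1,w_2,\dots$, all of whose pairs have the same color $\ell\in\{1,\dots,r\}$. In the second case, for $i<j$, fix a path $P_{ij}$ of length $\ell$ in $G-S_h$ with vertices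
$$p^0_{ij}=w_i,\ p^1_{ij},\ \dots,\ p^\ell_{ij}=w_j .$$

**Step 3: making the array homogeneous.** We want coincidences between these paths to depend only on the order of the indices. Color each $4$-set of indices by the equality pattern among the $6(\ell+1)$ vertices $p^x_e$, where $e$ is a pair in the $4$-set and $0\le x\le\ell$. There are at most $c$ patterns. By the choice of $R_h$ there is a homogeneous set of $K_h+2$ indices. Keep its first $K:=K_h$ indices, renamed $1,\dots,K$. Then, for pairs $e,f$ of indices in $\{1,\dots,K\}$ and positions $x,y$,
$$\text{whether } p^x_e=p^y_f \text{ depends only on } x,y \text{ and the relative order of the endpoints of } e \text{ and } f. \tag{3}$$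
If $|e\cup f|=4$, this is homogeneity. If $|e\cup f|<4$, complete $e\cup f$ to a $4$-set using the two discarded indices, which are larger than all of $1,\dots,K$. The order type of $(e,f)$ then determines how $e$ and $f$ sit in the $4$-set.

**Step 4: left, right and constant positions.** These words record on which index a vertex of the array depends. Call a position $x\in\{0,\dots,\ell\}$

* *left* if $p^x_{ij}=p^x_{ij'}$ for all $i<j<j'$ (the vertex depends only on the left index),
* *right* if $p^x_{ij}=p^x_{i'j}$ for all $i<i'<j$ (it depends only on the right index),
* *constant* if $p^x_e$ is the same vertex for all $e$.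

By (3), one instance of the equality suffices for left, and one suffices for right. Position $0$ is left and position $\ell$ is right, since $p^0_{ij}=w_i$ and $p^\ell_{ij}=w_j$. Neither of these two positions is constant, since the $w_i$ are distinct.

**Claim 1.** *A position that is left and right is constant.* Indeed, $p^x_{ij}=p^x_{iK}$ because $x$ is left, and $p^x_{iK}=p^x_{1K}$ because $x$ is right.

**Claim 2.** *If $p^x_e=p^y_f$ for some disjoint $e,f$, then $x$ and $y$ are constant.*

*Proof.* Exchanging the roles of $(e,x)$ and $(f,y)$, it suffices to treat $y$. By (3), $p^x_{e'}=p^y_{f'}$ whenever $(e',f')$ has the same order type as $(e,f)$. The trick is to hold one pair $e_0$ fixed and move $f$. There are six order types of disjoint pairs. For each we fix $e_0$ and list two pairs of the right type relative to $e_0$ that share the left end, then two that share the right end. Here $12$ stands for the pair $\{1,2\}$, and so on; recall $K\ge6$.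

* $e$ before $f$: $e_0=12$; pairs $34,35$; then $35,45$.
* $f$ before $e$: $e_0=45$; pairs $12,13$; then $13,23$.
* $e$ and $f$ cross, $e$ starts first: $e_0=14$; pairs $25,26$; then $25,35$.
* $e$ and $f$ cross, $f$ starts first: $e_0=36$; pairs $14,15$; then $14,24$.
* $f$ inside $e$: $e_0=16$; pairs $23,24$; then $24,34$.
* $e$ inside $f$: $e_0=34$; pairs $15,16$; then $15,25$.

In each row all the listed vertices $p^y_f$ equal $p^x_{e_0}$. The first two show that $y$ is left, the last two that $y$ is right. By Claim 1, $y$ is constant. $\square$

## 6. A constant position gives a guard; no constant position gives a subdivided $K_{n,n}$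

We complete stage $h$ of the process. There are two cases.

**Case A: some position is constant.** The aim is to find the next guard and to go on. Let $x$ be the smallest constant position. Positions $0$ and $\ell$ are not constant, so $1\le x\le\ell-1$. In particular $\ell\ge2$. Let $z$ be the constant vertex and put $z_{h+1}=z$. Since all $P_{ij}$ lie in $G-S_h$, the vertex $z$ differs from $z_1,\dots,z_h$. No $w_i$ with $i\le K$ equals $z$, since $w_i$ is an end of some $P_e$ in which $z$ is an inner vertex. Put
$$W_{h+1}=\{w_{2i-1}:1\le i\le\lfloor K/2\rfloor\},\qquad |W_{h+1}|=\lfloor K/2\rfloor\ge M_{h+1}.$$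
For $w=w_{2i-1}$ let $Q_{h+1,w}$ be the initial segment of $P_{2i-1,2i}$ up to $z$. Its length is $x\le\ell-1\le r-1$. Two of these segments share only $z$: a common vertex at positions $y,y'<x$ of two paths with disjoint index pairs would make $y$ constant by Claim 2, against the minimality of $x$; and a vertex at a position $y<x$ differs from $z$, because each $P_{2i-1,2i}$ is a path having $z$ at position $x$. The older paths $Q_{i,w}$, $i\le h$, keep their properties, as $W_{h+1}\subseteq W_h$. Stage $h+1$ is reached.

**Case B: no position is constant.** The aim is a contradiction: we find a forbidden subdivided clique. By Claim 1 no position is both left and right. Let $x$ be the largest left position. Position $\ell$ is right, hence not left, so $x<\ell$ and there is a smallest right position $y>x$. By the choice of $x$ and $y$,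
$$\text{positions strictly between } x \text{ and } y \text{ are neither left nor right.} \tag{4}$$
Let $u_i=p^x_{ij}$, which does not depend on $j>i$, and $v_j=p^y_{ij}$, which does not depend on $i<j$. Let $I=\{1,\dots,n\}$ and $J=\{n+1,\dots,2n\}$; this is possible since $K\ge2n$. Every $i\in I$ is smaller than every $j\in J$, so $P_{ij}$ is defined for all $i\in I$, $j\in J$. We show that the segments of these $P_{ij}$ between positions $x$ and $y$ form a $(y-x-1)$-subdivision of $K_{n,n}$ with branch vertices $u_i$ $(i\in I)$ and $v_j$ $(j\in J)$. Note $n\ge3$.

*The branch vertices are distinct.* If $u_i=u_{i'}$ with $i\ne i'$, choose $j\ne j'$ in $J$. Then $p^x_{ij}=p^x_{i'j'}$ with disjoint pairs, and $x$ is constant by Claim 2, a contradiction. If $v_j=v_{j'}$ with $j\neq j'$, choose $i\ne i'$ in $I$. Then $p^y_{ij}=p^y_{i'j'}$, and $y$ is constant, a contradiction. If $u_i=v_j$, choose $a\in J\setminus\{j\}$ and $b\in I\setminus\{i\}$. Then $p^x_{ia}=p^y_{bj}$ with disjoint pairs, again a contradiction to Claim 2.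

*Interiors of different segments are disjoint.* Let $x<\alpha,\beta<y$ and suppose $p^\alpha_{ij}=p^\beta_{i'j'}$ with $(i,j)\ne(i',j')$.

* If the pairs are disjoint, Claim 2 gives a constant position, a contradiction.
* If $i=i'$, say $j<j'$: by (3), $p^\alpha_{ij}=p^\beta_{ij'}$ for *all* $i<j<j'$. Fixing $i,j$ and varying $j'$, we see that $\beta$ is left, against (4).
* If $j=j'$, say $i<i'$: by (3), $p^\alpha_{ij}=p^\beta_{i'j}$ for all $i<i'<j$. Fixing $i',j$ and varying $i$, we see that $\alpha$ is right, against (4).

Here "say" is an exchange of names, $\alpha$ with $\beta$ and $(i,j)$ with $(i',j')$. Pairs $ij$ and $i'j'$ with $j=i'$ do not occur, since $I$ and $J$ are disjoint.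

*Interior vertices are not branch vertices.* Let $x<\alpha<y$. Suppose $p^\alpha_{ij}=u_{i'}$. If $i'=i$, then $P_{ij}$ has the same vertex at positions $\alpha$ and $x$, which is impossible in a path. If $i'\ne i$, choose $j'\in J\setminus\{j\}$; then $p^\alpha_{ij}=p^x_{i'j'}$ with disjoint pairs, against Claim 2. Suppose $p^\alpha_{ij}=v_{j'}$. If $j'=j$, then $P_{ij}$ repeats a vertex. If $j'\ne j$, choose $i'\in I\setminus\{i\}$; then $p^\alpha_{ij}=p^y_{i'j'}$ with disjoint pairs, against Claim 2.

So $G$ contains $K_{n,n}^{(y-x-1)}$. Since $K_{n,n}$ contains $K_t^{(1)}$, by (2) $G$ contains $K_t^{(q)}$ with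
$$q=2(y-x)-1\in[1,2\ell-1]\subseteq[1,2r-1],$$
a contradiction. So Case B does not occur.

**Check against Section 4.** For $\ell=2$ the only interior position is $1$. If it is left and not constant, then $x=1,y=2$ and $q=1$. If it is right and not constant, then $x=0,y=1$ and $q=1$. If it is neither, then $x=0,y=2$ and we get $K_{n,n}^{(1)}$, with $q=3$. In Section 4 we noticed a $1$-subdivided clique there; the general argument uses only index pairs between $I$ and $J$.

## 7. Fewer than $s$ guards

So each stage $h<s$ either stops or leads to stage $h+1$. It remains to show that the process stops before stage $s$. In Section 4 the guards and leaves formed a $K_{n,n}$. Now guards are joined to leaves by paths of varying lengths, and we build a subdivided clique whose branch vertices are the guards.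

Suppose that stage $s$ is reached, with $z_1,\dots,z_s$ and $|W_s|\ge L$. Note $s\ge t\ge 2$, so Case A has occurred, which requires $2\le\ell\le r$. Thus $r\ge2$.

**Step 1: disjoint bundles.** We want $\binom s2$ leaves whose paths to the guards do not interfere. For $w\in W_s$ let
$$T_w=\bigcup_{h\le s}\big(V(Q_{h,w})\setminus\{z_h\}\big),\qquad |T_w|\le sr .$$
For each $h$, a given vertex lies in $V(Q_{h,w})\setminus\{z_h\}$ for at most one $w$, because the paths $Q_{h,w}$ with fixed $h$ pairwise share only $z_h$. Hence each vertex lies in at most $s$ of the sets $T_w$. A path $Q_{h,w}$ may well run through a guard $z_{h'}$ found at a later stage. So discard all $w$ for which $T_w$ contains some $z_{h'}$; there are $s$ vertices $z_{h'}$, each in at most $s$ sets, so at most $s^2$ leaves are discarded. At least $(s^2r+1)\binom s2$ leaves remain. Each remaining $T_w$ meets at most $sr\cdot s=s^2r$ others. Choosing greedily, and throwing away after each choice the chosen set and those it meets, at most $s^2r+1$ sets per choice, we obtain $\binom s2$ pairwise disjoint sets $T_w$, all avoiding $\{z_1,\dots,z_s\}$.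

**Step 2: joining the guards.** Assign a different one of these $w$ to each pair $h<h'$. The graph $Q_{h,w}\cup Q_{h',w}$ is connected through $w$, has at most $2r-2$ edges, and its vertices lie in $T_w\cup\{z_h,z_{h'}\}$. So it contains a path from $z_h$ to $z_{h'}$ of length at most $2r-2$ with interior in $T_w$. Its length is at least $2$: an edge $z_hz_{h'}$ of the union would belong to $Q_{h,w}$ or to $Q_{h',w}$, and this would put $z_{h'}$ or $z_h$, respectively, into $T_w$, which avoids all guards.

**Step 3: equal lengths.** The sets $T_w$ used are pairwise disjoint and avoid the guards, so these paths form a subdivision of $K_s$ with path lengths in $\{2,\dots,2r-2\}$. Color the edges of $K_s$ by these lengths; there are $2r-3\geq 1$ colors. By the choice of $s$ there is a monochromatic $K_t$, so $G$ contains $K_t^{(q)}$ with $1\le q\le2r-3$, a contradiction.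

Hence the process stops at some $h\le s-1$, with $|S|=h\le s$. This proves Lemma 5. $\blacksquare$

## 8. Large girth in dense graphs without shallow subdivided cliques

*Proof of Theorem 2.* Let $r=g-2\ge1$, let $s=s(r,t)$ be given by Lemma 5, let $m\ge k(1+2^{s+2})$ be an integer (so $m\ge2$), let $N=N(r,t,m)$ and $D=4N$. We may choose $m$ after $s$ because $s$ does not depend on it. Let $G$ have average degree at least $D$ and contain no $K_t^{(q)}$ with $1\le q\le2r-1=2g-5$.

**Step 1: a bipartite graph of large minimum degree.** A bipartite subgraph with at least half of the edges has average degree at least $2N$, hence contains a bipartite subgraph $G_0$ of minimum degree at least $N$. Let its parts be $A,B$ with $|A|\ge|B|$. Both are nonempty, since $N\ge1$.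

**Step 2: guarded stars everywhere.** For $a\in A$ we have $|N(a)|\ge N$, and $G_0\subseteq G$ contains no forbidden $K_t^{(q)}$. Lemma 5, applied to $G_0$ and $N(a)$, gives $S(a)$ with $|S(a)|\le s$ and a set $W(a)\subseteq N(a)\setminus S(a)$, which we shrink to exactly $m$ elements, such that $G_0-S(a)$ has no path of length at most $r=g-2$ between distinct vertices of $W(a)$. This is a $g$-guarded star at $a$ with $m$ leaves and at most $s$ guards.

**Step 3.** Lemma 1 gives a bipartite subgraph of girth $>g$ and average degree at least $k$. $\blacksquare$

## 9. Random pairs and the chromatic number of a $1$-subdivision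

Large average degree and girth do not give large chromatic number, since the graph we found is bipartite. But a bipartite graph may contain the $1$-subdivision of a graph $H$ on one of its sides. Let each $a\in A$ choose a pair of its neighbors in $B$, and let $H$ consist of the chosen pairs. Suppose that $a$ chooses at random among $k+1$ neighbors. In a $k$-coloring of $B$ two of these have the same color, so a fixed coloring survives all choices with probability at most $e^{-|A|/\binom{k+1}2}$. There are $k^{|B|}$ colorings, so the union bound needs $|A|>\binom{k+1}2\ln k\,|B|$. If $|A|=|B|$ this fails, however large the degrees are. The remedy is to thin out $B$ first, so that $B$ shrinks by a large factor while most of $A$ still has $k+1$ neighbors. This is an argument of Dvořák (2008).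

**Lemma 6.** Let $k\ge2$. Every bipartite graph $F$ of average degree at least $64k^3(k+1)$ contains $H^{(1)}$ for some graph $H$ with $\chi(H)\ge k+1$. If $F$ has girth $>2g$, then $H$ has girth $>g$.

*Proof.* **Step 1: thinning $B$.** The aim is $A'\subseteq A$ and $B'\subseteq B$ with $|A'|>k^3|B'|$ such that each $a\in A'$ has at least $k+1$ neighbors in $B'$. Pass to a subgraph of minimum degree at least $32k^3(k+1)$, with parts $A,B$, $|A|\ge|B|$. Put each vertex of $B$ into $B'$ independently with probability $\rho=\frac1{4k^3}$, and let $A'$ be the set of $a\in A$ with at least $k+1$ neighbors in $B'$. For $a\in A$ the number $X$ of its neighbors in $B'$ is binomial with mean $\mu\ge8(k+1)$ and variance at most $\mu$. Since $k+1\le\mu/2$, Chebyshev's inequality gives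
$$\Pr(X<k+1)\le\Pr(X<\mu/2)\le\frac{\mu}{(\mu/2)^2}=\frac4\mu\le\frac12 .$$
Hence $\mathbb E\big(|A'|-k^3|B'|\big)\ge\frac12|A|-\frac14|B|>0$. Fix a choice with $|A'|>k^3|B'|$. Then $A'\ne\emptyset$, and so $B'\ne\emptyset$.

**Step 2: random pairs.** For every $a\in A'$ fix $k+1$ neighbors in $B'$ and choose a uniformly random pair among them, independently for different $a$. Let $H$ be the graph on $B'$ whose edges are the chosen pairs. Fix a coloring $B'\to\{1,\dots,k\}$. Among the $k+1$ fixed neighbors of $a$ two have the same color, so $a$ chooses a monochromatic pair with probability at least $1/\binom{k+1}2$. Thus the coloring is proper for $H$ with probability at most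
$$\Big(1-\tfrac1{\binom{k+1}2}\Big)^{|A'|}\le\exp\!\Big(-|A'|\Big/\tbinom{k+1}2\Big).$$
Now $\binom{k+1}2\ln k=\frac{k(k+1)}2\ln k\le k\cdot k\cdot k=k^3$, because $\frac{k+1}2\le k$ and $\ln k\le k$. So $|A'|>k^3|B'|\ge\binom{k+1}2\ln k\,|B'|$, and the expected number of proper colorings is at most $k^{|B'|}\exp\big(-|A'|/\binom{k+1}2\big)<1$. With positive probability no $k$-coloring is proper. Fix such an $H$; then $\chi(H)\ge k+1$.

**Step 3: $H^{(1)}$ lies in $F$.** For every edge of $H$ select one $a\in A'$ that chose it. Each $a$ chose only one pair, so distinct edges get distinct $a$'s. The selected $a$'s serve as subdivision vertices, and $H^{(1)}\subseteq F$. A cycle of length $\ell$ in $H$ gives a cycle of length $2\ell$ in $F$. If $F$ has girth $>2g$, then $2\ell>2g$, so $H$ has girth $>g$. $\blacksquare$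

## 10. The value $2p_0+1$

*Proof of Theorem 3.* Let $\mathcal D=\{G:G^{(p_0)}\in\mathcal C\}$. We first record why Theorem 2 can be applied inside $\mathcal D$.

* $\mathcal D$ is monotone, because $H\subseteq G$ implies $H^{(p_0)}\subseteq G^{(p_0)}$.
* $\mathcal D$ contains graphs of arbitrarily large average degree, by the choice of $p_0$ and the monotonicity of $\mathcal C$.
* For every $q$ there is $t_q$ with $K_{t_q}^{(q)}\notin\mathcal D$. Otherwise, by (2), $K_n^{((q+1)(p_0+1)-1)}\in\mathcal C$ for all $n$, and $\mathcal C$ would be somewhere dense. By monotonicity, no graph in $\mathcal D$ contains $K_t^{(q)}$ for any $t\ge t_q$.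

**Part (a).** We may assume $k\ge1$ and $g\ge3$. Let $t=\max\big(2,\max_{1\le q\le2g-5}t_q\big)$. Take $G\in\mathcal D$ with average degree at least the $D$ of Theorem 2 for $g,t,k$. The first alternative of Theorem 2 is impossible by the choice of $t$. So $G$ contains, and hence $\mathcal D$ contains, a bipartite graph of girth $>g$ and average degree at least $k$.

**Part (b).** It suffices to treat $n\ge3$ and $g\ge3$. Let $k=n-1\ge2$. By the proof of (a), with $2g$ in place of $g$ and average degree $64k^3(k+1)$, there is a bipartite $F\in\mathcal D$ of girth $>2g$ and average degree at least $64k^3(k+1)$. By Lemma 6 and monotonicity, $H^{(1)}\in\mathcal D$ for some $H$ with $\chi(H)\ge n$ and girth $>g$. Hence, by (2), $H^{(2p_0+1)}=(H^{(1)})^{(p_0)}\in\mathcal C$. The integer $2p_0+1$ does not depend on $n$ and $g$. Since a class without bounded expansion has some $p_0$ as in the theorem, the conjecture holds.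

**Part (c).** Let $\mathcal C=\mathcal C_{p_0}$ be the class of Example 5: all subgraphs of the graphs $G_n^{(p_0)}$, $n\ge3$. We saw that it is monotone and nowhere dense, and that it contains $p_0$-subdivisions of graphs of arbitrarily large average degree. Let $0\le p<2p_0+1$ and suppose $H^{(p)}\in\mathcal C$ with $\chi(H)\ge4$. A $4$-critical subgraph $H'$ of $H$ has minimum degree at least $3$, and $H'^{(p)}\subseteq G_n^{(p_0)}$ for some $n$.

The vertices of $H'$ have degree at least $3$ in $H'^{(p)}$, whereas the subdivision vertices of $G_n^{(p_0)}$ have degree $2$. So the vertices of $H'$ are placed at vertices of $G_n$. A path of $G_n^{(p_0)}$ joining two vertices of $G_n$ runs through whole subdivided edges, so its length is divisible by $p_0+1$. Hence $p_0+1$ divides $p+1$, and $0<p+1<2(p_0+1)$ forces $p=p_0$. Then each edge of $H'$ corresponds to a path of length $p_0+1$ between two vertices of $G_n$, that is, to a single subdivided edge. So $H'\subseteq G_n$ is bipartite, which contradicts $\chi(H')=4$.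

Thus for $p<2p_0+1$ every $H$ with $H^{(p)}\in\mathcal C$ has $\chi(H)\le3$, and no such $p$ satisfies the conclusion of the conjecture. $\blacksquare$

## 11. Average degree, chromatic number and girth in a monotone class

*Proof of Theorem 4.* **(i)⇒(iii).** If $\mathcal C$ is nowhere dense, this is Theorem 3(b). If $\mathcal C$ is somewhere dense, then for some $p$ it contains, by monotonicity, $K_n^{(p)}$ for all $n$. Every graph $G$ on $n$ vertices satisfies $G^{(p)}\subseteq K_n^{(p)}$, so $\mathcal C$ contains the $p$-subdivision of every graph. In particular it contains those of graphs with arbitrarily large girth and chromatic number, which exist by Erdős (1959).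

**(iii)⇒(ii).** The same $p$ works. Let $\chi(G)\ge n$, let $G$ have girth at least $g$, and let $G^{(p)}\in\mathcal C$. An $n$-critical subgraph $G'$ of $G$ has minimum degree, hence average degree, at least $n-1$. Its girth is not smaller than that of $G$, and $G'^{(p)}\in\mathcal C$ by monotonicity.

**(ii)⇒(i).** If $\mathcal C$ includes $p$-subdivisions of graphs with arbitrarily large average degree, it does not have bounded expansion, by definition. $\blacksquare$
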